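\title{Conflict-free choosability of graphs:\\ the logarithmic upper bounds are tight}

\begin{abstract}
A coloring of some or all of the vertices of a graph is conflict-free if every vertex neighborhood contains a color that occurs in it exactly once. Neighborhoods may be open or closed and colorings total or partial. Each of the four variants has a chromatic number $\chi$ and a choice number $\mathrm{ch}$, and $\mathrm{ch}\le\chi\ln\nu+1$, where $\nu$ is the number $n$ of vertices for total colorings and the least number of colored vertices in an optimal coloring for partial ones. We show that all four bounds are tight up to a constant factor. A random bipartite graph gives the factor $1/10$. A random $r$-partite graph with edge densities on many scales has $\chi=r$ and $\mathrm{ch}=(1+o(1))\ln\nu/\ln\frac{r}{r-1}$, which is the largest possible value; hence the factors that can be attained with $\nu\to\infty$ form exactly the interval $(0,1)$. Tight examples exist with $\chi$ growing up to order $\ln n$ in all four variants, and up to order $n^{1/(2+2\varepsilon)}$ for open neighborhoods. For total colorings we also prove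 limitations: a tight example has $\chi=O(\ln n)$ for closed and $\chi=O(\sqrt n/\ln n)$ for open neighborhoods.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Conflict-free colorings and their list versions}

Graphs are finite, simple and nonempty, and $[t]=\{1,\dots,t\}$. For a vertex $v$ of a graph $G$ let $N(v)$ be the set of its neighbors (the \emph{open neighborhood}) and $N[v]=N(v)\cup\{v\}$ (the \emph{closed neighborhood}). A \emph{partial coloring} of $G$ is a map $f\colon V'\to\mathbb N$ with $V'\subseteq V(G)$; the vertices outside $V'$ are \emph{uncolored}, and $f$ is \emph{total} if $V'=V(G)$. A color is \emph{unique} in a set $S$ of vertices if exactly one colored vertex of $S$ has it. A coloring is \emph{conflict-free} if every neighborhood has a unique color. There are four variants $X$, according to the kind of neighborhood and the kind of coloring: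
\begin{center}
\begin{tabular}{c|c|c|c}
variant $X$ & sets that need a unique color & colorings & $\chi_X,\ \mathrm{ch}_X,\ \nu_X$\\ \hline
$\mathrm{ON}$ & $N(v)$, $v\in V(G)$ & total & $\chi_{\mathrm{ON}},\ \mathrm{ch}_{\mathrm{ON}},\ \nu_{\mathrm{ON}}$\\
$\mathrm{CN}$ & $N[v]$, $v\in V(G)$ & total & $\chi_{\mathrm{CN}},\ \mathrm{ch}_{\mathrm{CN}},\ \nu_{\mathrm{CN}}$\\
$\mathrm{ON}^*$ & $N(v)$, $v\in V(G)$ & partial & $\chi^*_{\mathrm{ON}},\ \mathrm{ch}^*_{\mathrm{ON}},\ \nu^*_{\mathrm{ON}}$\\
$\mathrm{CN}^*$ & $N[v]$, $v\in V(G)$ & partial & $\chi^*_{\mathrm{CN}},\ \mathrm{ch}^*_{\mathrm{CN}},\ \nu^*_{\mathrm{CN}}$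
\end{tabular}
\end{center}
We speak of \emph{$X$-colorings}. An empty set has no unique color, so for $\mathrm{ON}$ and $\mathrm{ON}^*$ the graph is assumed to have no isolated vertices. The parameters in the last column are defined as follows.
\begin{itemize}
\item $\chi_X(G)$ is the least number of colors in an $X$-coloring of $G$.
\item A \emph{$k$-assignment} gives each vertex $v$ a list $L_v$ of $k$ colors, and a coloring is \emph{from the lists} if $f(v)\in L_v$ for every colored $v$. The \emph{choice number} $\mathrm{ch}_X(G)$ is the least $k$ such that for every $k$-assignment $G$ has an $X$-coloring from the lists.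
\item $\nu_X(G)$ is the least number of colored vertices in an $X$-coloring with only $\chi_X(G)$ colors. For the total variants this is the number $n$ of vertices; for the partial variants $\nu_X(G)\le n$.
\end{itemize}
Thus $\chi_X$ counts the colors needed from a common palette, and $\mathrm{ch}_X$ the colors needed per vertex when an adversary hands out the palettes. Without a subscript, $\chi(G)$ and $\mathrm{ch}(G)$ denote the same parameters for proper total colorings, in which adjacent vertices receive different colors. The following bounds are known; Section~\ref{sec:prelim} contains a proof.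

\begin{proposition}\label{prop:known}
For each variant $X$ and each graph $G$,
\[
\chi_X(G)\le \mathrm{ch}_X(G)\le \chi_X(G)\ln\nu_X(G)+1 .
\]
\end{proposition}

The problem, which comes from Gupta and Mathew \cite{GM}, is whether the four upper bounds are asymptotically tight.

\begin{definition}\label{def:tight}
Let $c>0$. A graph $G$ is \emph{$c$-tight for $X$} if $\mathrm{ch}_X(G)\ge c\,(\chi_X(G)\ln\nu_X(G)+1)$. The constant $c$ is \emph{admissible for $X$} if there are graphs $G_1,G_2,\dots$, all $c$-tight for $X$, with $\nu_X(G_a)\to\infty$ as $a\to\infty$.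
\end{definition}

The question is whether each of the four variants has an admissible constant.

\subsection{What to expect}

For proper colorings a logarithmic gap appears already in complete bipartite graphs. Let $M=\binom{2k}{k}\le4^k$ and give the $M$ vertices on each side of $K_{M,M}$ all the $k$-subsets of $[2k]$ as lists. In a proper coloring the two sides use disjoint sets of colors, so one side uses at most $k$ colors; but some vertex on that side has a list that avoids these colors. Hence $\mathrm{ch}(K_{M,M})\ge k+1$, while $\chi=2$.

Conflict-free coloring is much more flexible, and this example collapses. Given lists of size $3$ on $K_{M,M}$, color one vertex $a$ on the first side with a color $\alpha$, one vertex $b$ on the second side with a color $\beta\ne\alpha$, and all other vertices with colors outside $\{\alpha,\beta\}$. Every open or closed neighborhood then contains $a$ or $b$, so all four choice numbers of $K_{M,M}$ are at most $3$. One might guess that $\mathrm{ch}_X$ is bounded in terms of $\chi_X$. For open neighborhoods a gadget refutes this guess.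

\begin{example}\label{ex:subdiv}
Let $K$ be a graph with at least one edge. Form $S(K)$ by subdividing every edge of $K$ once and attaching a leaf to every vertex of $K$. In an $\mathrm{ON}^*$-coloring of $S(K)$ every vertex of $K$ is colored, being the only neighbor of its leaf, and the two ends of an edge of $K$ have different colors, since they form the neighborhood of a subdivision vertex. So the coloring restricts to a proper total coloring of $K$, and $\chi^*_{\mathrm{ON}}(S(K))\ge\chi(K)$, $\mathrm{ch}^*_{\mathrm{ON}}(S(K))\ge \mathrm{ch}(K)$, $\nu^*_{\mathrm{ON}}(S(K))\ge|V(K)|$. Conversely, color $K$ properly with $1,\dots,\chi(K)$, all leaves with $1$ and all subdivision vertices with $2$. The color $1$ is unique in the neighborhood of a vertex of $K$, which consists of its leaf and of subdivision vertices, so this is an $\mathrm{ON}$-coloring. Therefore $\chi_{\mathrm{ON}}(S(K))=\chi^*_{\mathrm{ON}}(S(K))=\chi(K)$.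
\end{example}

For $K=K_{M,M}$ as above, $S(K)$ has $4M+M^2\le2\cdot16^k$ vertices, $\chi_{\mathrm{ON}}=\chi^*_{\mathrm{ON}}=2$ and $\mathrm{ch}^*_{\mathrm{ON}}\ge k+1$, so the two open variants have admissible constants. For closed neighborhoods the gadget forces nothing, because a vertex can serve its own neighborhood: color $K$ arbitrarily from lists of size $3$ and give each leaf and each subdivision vertex a color different from those of its at most two neighbors; every vertex then has a color that is unique in its closed neighborhood, so $\mathrm{ch}_{\mathrm{CN}}(S(K))\le3$. The closed variants are the hard case, and they imply the open ones through the following construction. Let $B(G)$ be the bipartite graph on $V(G)\times\{0,1\}$ in which $(u,0)$ is adjacent to $(v,1)$ if and only if $u\in N_G[v]$. Its open neighborhoods are copies of the closed neighborhoods of $G$ (Lemma~\ref{lem:double}).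

\subsection{Results}

The answer to the question is yes for all four variants.

\begin{theorem}\label{thm:bip}
For all sufficiently large $k$ there is a bipartite graph $G_k$ on $n$ vertices with $\ln(2n)\le5k$, $\chi_{\mathrm{CN}}(G_k)=\chi^*_{\mathrm{CN}}(G_k)=2$ and $\mathrm{ch}_{\mathrm{CN}}(G_k)\ge\mathrm{ch}^*_{\mathrm{CN}}(G_k)\ge k+1$. Consequently $c=1/10$ is admissible for each of the four variants.
\end{theorem}

The next theorem finds the exact asymptotics for each fixed value of $\chi_X$. For $r\ge2$ put
\[
\beta_r=\ln\frac{r}{r-1}=-\ln\Bigl(1-\frac1r\Bigr).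
\]

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Fix $r\ge2$. There is a sequence of graphs $G$ with $n\to\infty$ vertices such that $\chi_{\mathrm{CN}}(G)=\chi^*_{\mathrm{CN}}(G)=r$,
\[
\mathrm{ch}^*_{\mathrm{CN}}(G),\ \mathrm{ch}_{\mathrm{CN}}(G)=(1+o(1))\frac{\ln n}{\beta_r}\qquad\text{and}\qquad \ln\nu^*_{\mathrm{CN}}(G)=(1+o(1))\ln n .
\]
The graphs $B(G)$ have the same properties for open neighborhoods. The value $1/\beta_r$ is the largest possible.
\item[(b)] For each of the four variants, the set of admissible constants is the open interval $(0,1)$.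
\end{enumerate}
\end{theorem}

In these examples $\chi_X$ is bounded. The remaining theorems let it grow.

\begin{theorem}\label{thm:grow}
There are absolute constants $c>0$ and $m_0$ such that for all $m\ge m_0$ and $2\le r\le\log_2m$ there is a properly $r$-colorable graph $G$ on $n$ vertices, $m\le n\le m^2$, with $\mathrm{ch}^*_{\mathrm{CN}}(G)\ge c\,r\ln n$ and $\frac c2r\le\chi^*_{\mathrm{CN}}(G)\le\chi_{\mathrm{CN}}(G)\le r$. For an absolute constant $c'>0$, the graph $G$ is $c'$-tight for $\mathrm{CN}$ and $\mathrm{CN}^*$, and $B(G)$ is $c'$-tight for $\mathrm{ON}$ and $\mathrm{ON}^*$.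
\end{theorem}

\begin{theorem}\label{thm:closed}
Every graph $G$ on $n\ge2$ vertices has $\mathrm{ch}_{\mathrm{CN}}(G)\le50000\ln^2n+1$. Hence a graph that is $c$-tight for the total variant $\mathrm{CN}$ has $\chi_{\mathrm{CN}}=O_c(\ln n)$, and for this variant the range $r\le\log_2m$ in Theorem~\ref{thm:grow} is best possible up to a constant factor.
\end{theorem}

\begin{theorem}\label{thm:open}
\begin{enumerate}
\item[(a)] Fix $\varepsilon>0$. There is $c_\varepsilon>0$ such that for all integers $r\ge2$ and $m\ge\max(2,r^\varepsilon)$ there is a graph $H$ on $n\le m^2r^2$ vertices with $\chi_{\mathrm{ON}}(H)=\chi^*_{\mathrm{ON}}(H)=r$ and $\mathrm{ch}_{\mathrm{ON}}(H)\ge\mathrm{ch}^*_{\mathrm{ON}}(H)\ge c_\varepsilon r\ln n$. For $m=\max(2,\lceil r^\varepsilon\rceil)$ the value $r$ is of order $n^{1/(2+2\varepsilon)}$.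
\item[(b)] Every graph $G$ on $n$ vertices without isolated vertices has $\mathrm{ch}_{\mathrm{ON}}(G)\le\lfloor\sqrt n\rfloor+\lceil\sqrt n\rceil$. Hence a graph that is $c$-tight for the total variant $\mathrm{ON}$ has $\chi_{\mathrm{ON}}=O_c(\sqrt n/\ln n)$.
\end{enumerate}
\end{theorem}

The constant $1/10$ is superseded by Theorem~\ref{thm:sharp}(b), but the proof of Theorem~\ref{thm:bip} in Section~\ref{sec:bip} is short and contains the combinatorial core of all our lower bounds for closed neighborhoods. Section~\ref{sec:scales} removes its losses by a construction on many scales, from which Section~\ref{sec:params} derives Theorems~\ref{thm:sharp} and~\ref{thm:grow}. Theorems~\ref{thm:closed} and~\ref{thm:open} are proved in Sections~\ref{sec:closed} and~\ref{sec:open}.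

\section{An upper bound, a reduction and a tail estimate}\label{sec:prelim}

Four simple facts are used throughout. First, if every $k$-assignment admits an $X$-coloring then so does every $(k+1)$-assignment (shrink the lists), so a single $k$-assignment without an $X$-coloring shows $\mathrm{ch}_X\ge k+1$. Second, giving all vertices the same list shows $\chi_X\le\mathrm{ch}_X$. Third, a total coloring is a partial one, so each starred $\chi$ or $\mathrm{ch}$ is at most its unstarred counterpart. Fourth, in a proper total coloring the color of $v$ is unique in $N[v]$, so $\chi_{\mathrm{CN}}(G)\le\chi(G)$.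

From $-\ln(1-x)>x$ and $\ln(1+y)<y$ for $x,y\in(0,1]$, $x\neq1$, we get
\begin{equation}\label{eq:beta}
\frac1r<\beta_r<\frac1{r-1}\qquad(r\ge2);
\end{equation}
in particular $\beta_r$ is strictly decreasing in $r$ and $r\beta_r\to1$.

To turn an optimal coloring with $r$ colors into a list coloring, split the colors that occur in lists at random into $r$ classes and let each class play the role of one color.

\begin{lemma}\label{lem:upper}
Let $X$ be a variant, $r=\chi_X(G)$ and $\nu=\nu_X(G)$. If $r\ge2$ then $\mathrm{ch}_X(G)\le\ln\nu/\beta_r+1$. If $r=1$ then $\mathrm{ch}_X(G)=1$.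
\end{lemma}

\begin{proof}
Let $f\colon V'\to[r]$ be an $X$-coloring with $|V'|=\nu$. If $r=1$, each neighborhood in question contains exactly one vertex of $V'$, so every coloring of $V'$ is an $X$-coloring.

Let $r\ge2$ and $k=\lfloor\ln\nu/\beta_r\rfloor+1$. Then $k\beta_r>\ln\nu$, that is, $\nu(1-1/r)^k<1$. Given a $k$-assignment, put each color of $\bigcup_vL_v$ into a class chosen uniformly and independently from $[r]$. The expected number of $v\in V'$ whose list contains no color of class $f(v)$ is $\nu(1-1/r)^k<1$, so for some choice of classes every $v\in V'$ has a color $g(v)\in L_v$ of class $f(v)$. If $g(u)=g(w)$ then $f(u)=f(w)$. Hence if $f(u)$ is unique in a set then so is $g(u)$, and $g$ is an $X$-coloring from the lists.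
\end{proof}

By \eqref{eq:beta}, $1/\beta_r<r$, so the lemma gives Proposition~\ref{prop:known} and a little more:
\begin{equation}\label{eq:strict}
\mathrm{ch}_X(G)<\chi_X(G)\ln\nu_X(G)+1\qquad\text{whenever }\nu_X(G)\ge2 .
\end{equation}
Indeed, for $r\ge2$ we have $\ln\nu/\beta_r<r\ln\nu$, and for $r=1$ we have $1<\ln\nu+1$. If $\nu=1$ then $r=1$, and both sides of the upper bound equal $1$.

\begin{lemma}\label{lem:double}
Let $G$ have $n$ vertices and $B=B(G)$. Then $B$ has $2n$ vertices, none of them isolated, and
\begin{gather*}
\chi_{\mathrm{ON}}(B)=\chi_{\mathrm{CN}}(G),\qquad \chi^*_{\mathrm{ON}}(B)=\chi^*_{\mathrm{CN}}(G),\qquad \nu^*_{\mathrm{ON}}(B)=2\nu^*_{\mathrm{CN}}(G),\\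
\mathrm{ch}_{\mathrm{ON}}(B)=\mathrm{ch}_{\mathrm{CN}}(G),\qquad \mathrm{ch}^*_{\mathrm{ON}}(B)=\mathrm{ch}^*_{\mathrm{CN}}(G).
\end{gather*}
\end{lemma}

\begin{proof}
Since $u\in N_G[v]$ if and only if $v\in N_G[u]$, we have $N_B((v,1))=N_G[v]\times\{0\}$ and $N_B((v,0))=N_G[v]\times\{1\}$, and these sets are nonempty. A coloring of $B$ is a pair $(f_0,f_1)$ of colorings of $G$, one for each side, and it is an $\mathrm{ON}$-coloring (an $\mathrm{ON}^*$-coloring) of $B$ if and only if $f_0$ and $f_1$ are both $\mathrm{CN}$-colorings ($\mathrm{CN}^*$-colorings) of $G$.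

Taking $f_0=f_1$ optimal shows that $B$ needs no more colors than $G$, and restricting to one side shows that it needs no fewer. If $(f_0,f_1)$ uses only $\chi^*_{\mathrm{CN}}(G)$ colors then each $f_i$ is optimal and colors at least $\nu^*_{\mathrm{CN}}(G)$ vertices, with equality for a suitable $f_0=f_1$. A $k$-assignment of $B$ is a pair of $k$-assignments of $G$, and it admits a coloring of the required kind if and only if both members of the pair do; this gives the equalities for the choice numbers.
\end{proof}

We use the Chernoff bounds in the following form. Let $Z$ be a sum of independent $\{0,1\}$-valued random variables with mean $\mu$. Then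
\begin{equation}\label{eq:chernoff}
\Pr(Z\le a/2)\le e^{-a/8}\ \text{ for }0\le a\le\mu,\qquad \Pr(Z\ge2b)\le e^{-b/3}\ \text{ for }b\ge\mu .
\end{equation}
The cases $a=\mu$ and $b=\mu$ are the textbook statements. The first extends to $a\le\mu$ because $\Pr(Z\le a/2)\le\Pr(Z\le\mu/2)\le e^{-\mu/8}$, and the second to $b\ge\mu$ by adding independent summands until the mean equals $b$.

\section{Bipartite graphs with large choice number}\label{sec:bip}

We want a bipartite graph with sides $V_1,V_2$ and lists such that for every partial coloring $f$ from the lists some vertex $w$, a \emph{witness}, has no unique color in $N[w]$. Call a color \emph{rare} on a side if $f$ uses it at most once there, and \emph{abundant} otherwise. In $K_{M,M}$ a color used exactly once on one side served the whole other side. So a witness $w\in V_1$ should be adjacent to no vertex whose color is rare on $V_2$, and to two vertices of each color that is abundant on $V_2$. Then $N(w)$ has no unique color, and the only remaining danger is the color of $w$ itself, which is harmful exactly when it is rare on $V_2$.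

\begin{example}[lists of size one]\label{ex:k1}
Let every list be $\{1\}$ or $\{2\}$. Suppose that for any four vertices on one side, any prescription of adjacency or nonadjacency to each of them, and either list, at least three vertices on the other side have that list and obey the prescription. Let $f$ be a partial coloring from the lists.

Suppose first that some color, say $2$, is abundant on some side, say $V_2$. Take $w\in V_1$ with list $\{2\}$ that is adjacent to two vertices of color $2$, and that is adjacent to two vertices of color $1$ if $1$ is abundant on $V_2$, and nonadjacent to the vertex of color $1$ in $V_2$ (if there is one) if $1$ is rare. Whether $w$ is uncolored or has color $2$, each color occurs in $N[w]$ at least twice or not at all.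

Otherwise both colors are rare on both sides, and no list protects us. But now each side has at most two colored vertices. Among three vertices of $V_1$ that are nonadjacent to the colored vertices of $V_2$, one is uncolored, and its closed neighborhood contains no colored vertex.
\end{example}

For lists of size $k$ from $[2k]$ both situations occur at once. Colors that are rare on both sides are carried by few vertices and are dodged by counting. Colors that are rare on exactly one side fall into two disjoint sets, one of which has at most $k$ elements and is avoided by some list, as in $K_{M,M}$.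

\begin{definition}\label{def:rich}
A bipartite graph with sides $V_1,V_2$ and lists $L_v\subset[2k]$, $|L_v|=k$, is \emph{$k$-rich} if for each $j\in\{1,2\}$, all disjoint $P,Q\subset V_{3-j}$ with $|P|+|Q|\le4k$ and each $k$-set $L\subset[2k]$ there are at least $2k+1$ vertices $w\in V_j$ with $L_w=L$, $P\subseteq N(w)$ and $Q\cap N(w)=\emptyset$.
\end{definition}

\begin{lemma}\label{lem:richbad}
A $k$-rich graph has no $\mathrm{CN}^*$-coloring from its lists.
\end{lemma}

\begin{proof}
Let $f$ be a partial coloring from the lists. For $j=1,2$ let $E_j\subseteq[2k]$ be the set of colors that are rare on the opposite side $V_{3-j}$; these are the colors that a witness in $V_j$ must not have. Put $F=E_1\cap E_2$ and $E'_j=E_j\setminus F$. The sets $E'_1,E'_2$ are disjoint subsets of $[2k]$, so $|E'_j|\le k$ for some $j$. Fix this $j$ and a $k$-set $L\subseteq[2k]\setminus E'_j$.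

Let $P\subset V_{3-j}$ consist of two vertices of each color outside $E_j$, and let $Q$ be the set of all vertices of $V_{3-j}$ with a color in $E_j$. These sets are disjoint, and each color contributes at most two vertices to $P\cup Q$, so $|P|+|Q|\le4k$. Richness gives $2k+1$ vertices $w\in V_j$ with $L_w=L$, $P\subseteq N(w)$ and $Q\cap N(w)=\emptyset$. A color of $F$ lies in $E_{3-j}$ and so is used at most once on $V_j$; thus at most $2k$ vertices of $V_j$ have a color in $F$, and one of the vertices $w$ is uncolored or has $f(w)\notin F$. (This is the only use of the multiplicity $2k+1$.)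

Since $N(w)\subseteq V_{3-j}$ and $Q\cap N(w)=\emptyset$, no color of $E_j$ occurs in $N(w)$; since $P\subseteq N(w)$, every color outside $E_j$ occurs at least twice in $N(w)$. If $w$ is colored, then $f(w)\in L$ gives $f(w)\notin E'_j$, and with $f(w)\notin F$ we get $f(w)\notin E_j$, so $f(w)$ also occurs at least twice in $N(w)$. Hence $N[w]$ has no unique color.
\end{proof}

Richness asks for every small adjacency pattern to be realized, which is a typical property of a random graph.

\begin{lemma}\label{lem:richexist}
For all sufficiently large $k$ there is a $k$-rich graph with $|V_1|=|V_2|=M\le(2k+1)128^k$.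
\end{lemma}

\begin{proof}
Put $q=32^k$. For every $k$-set $L\subset[2k]$ let each $V_j$ contain exactly $(2k+1)q$ vertices with list $L$, divided into $2k+1$ blocks of size $q$. Then $M=(2k+1)q\binom{2k}k\le(2k+1)32^k4^k$. Join each pair in $V_1\times V_2$ independently with probability $1/2$.

Enlarging $Q$ only strengthens the requirement, so it suffices to treat $|P|+|Q|=4k$. Fix $(j,P,Q,L)$. Each $w\in V_j$ with list $L$ has the prescribed adjacencies with probability $2^{-4k}=16^{-k}$, independently of the others. If every block contains such a vertex then there are $2k+1$ of them, and the probability that some block contains none is at most $(2k+1)(1-16^{-k})^q\le(2k+1)e^{-2^k}$. A pair $(P,Q)$ is described by $4k$ vertices, each marked $P$ or $Q$, so there are at most $2(2M)^{4k}4^k=e^{O(k^2)}$ quadruples. As $2^k$ outgrows $k^2$, the total failure probability is less than $1$ for large $k$.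
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bip}]
Let $G_k$ be the graph of Lemma~\ref{lem:richexist}, with $n=2M$ vertices. By Lemma~\ref{lem:richbad}, $\mathrm{ch}^*_{\mathrm{CN}}(G_k)\ge k+1$. Since $G_k$ is bipartite, $\chi^*_{\mathrm{CN}}\le\chi_{\mathrm{CN}}\le2$, and $\chi^*_{\mathrm{CN}}=1$ is excluded by Lemma~\ref{lem:upper}, which would give $\mathrm{ch}^*_{\mathrm{CN}}=1$. Also $\ln(2n)=\ln(4M)\le k\ln128+\ln(8k+4)\le5k$ for large $k$, because $\ln128<4.86$.

Use $G_k$ for the closed variants and $B(G_k)$ for the open ones. By Lemma~\ref{lem:double}, in all four cases $\chi_X=2$, $\mathrm{ch}_X\ge k+1$ and $\nu_X\le2n\le e^{5k}$. Therefore $\chi_X\ln\nu_X+1\le10k+1\le10\,\mathrm{ch}_X$. Finally $k+1\le2\ln\nu_X+1$ by Proposition~\ref{prop:known}, so $\nu_X\to\infty$ as $k\to\infty$.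
\end{proof}

\section{A random graph on many scales}\label{sec:scales}

\subsection{Where the bipartite construction loses}

For $\chi_X=2$, Lemma~\ref{lem:upper} says that $\mathrm{ch}_X\ge k+1$ requires $n\ge2^k$ vertices, while $G_k$ has about $128^k$. The number of vertices is governed by the probability that a given vertex is a witness, which is a product of two factors.

The \emph{list factor} is $1/\binom{2k}k\ge4^{-k}$: the list must avoid up to half of the palette, and the palette is barely large enough. With $r$ parts, a palette of $t$ colors and random lists, the pigeonhole step yields a forbidden set of at most $t/r$ colors, and when $t$ is a large multiple of $k$ a random $k$-set avoids it with probability close to $(1-1/r)^k=e^{-\beta_rk}$ on the exponential scale. This matches Lemma~\ref{lem:upper}.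

The \emph{neighborhood factor} is $16^{-k}$, and it has to become negligible. No single edge probability $p$ achieves this. If $1/p$ is an integer and each of the $t$ colors is used on exactly $1/p$ potential neighbors of $w$, then $w$ sees a given color exactly once with probability $(1-p)^{1/p-1}\ge1/e$, so $w$ is a witness with probability at most $(1-1/e)^t$. The remedy is to have vertices with $\ell$ different densities in geometric progression. A color class is then critical, in the sense that a vertex expects about one neighbor in it, only for a bounded number of densities; for the others the vertex very likely sees it many times or not at all. Averaging over the densities finds one at which the total cost of all $t$ colors is $e^{O(t/\ell)}$ instead of $e^{\Omega(t)}$.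

\begin{proposition}\label{prop:main}
Let $r\ge2$, $k,m,\ell\ge1$ and $t>k$ be integers with $\frac{t}{r(t-k)}<1$. Put
\[
n=r\ell m,\qquad s=2^{2\ell+1},\qquad \rho=\Bigl(1-\frac{t}{r(t-k)}\Bigr)^k,\qquad \lambda=m\,\rho\,4^{-36t/\ell}.
\]
If
\begin{equation}\label{eq:cond}
\lambda\ge32\,ts\ln(n+1),
\end{equation}
then there is an $r$-partite graph $G$ on $n$ vertices with $\mathrm{ch}^*_{\mathrm{CN}}(G)\ge k+1$.
\end{proposition}

Here $\rho$ is the list factor, $4^{-36t/\ell}$ is the neighborhood factor, and $\lambda$ is a lower bound for the expected number of witnesses. The factor $s$ on the right is the price of many scales in the union bound, so $\ell$ can be at most a fraction of $\log_2m$.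

\subsection{The model and the cost of one color}

Let $V=V_1\sqcup\dots\sqcup V_r$ and $V_j=V_{j,1}\sqcup\dots\sqcup V_{j,\ell}$ with $|V_{j,i}|=m$. A vertex $v\in V_{j,i}$ has \emph{level} $i$ and \emph{weight} $\omega(v)=2^{-i}\in[2^{-\ell},\frac12]$, and $\omega(Y)=\sum_{v\in Y}\omega(v)$. Vertices $v,w$ in different parts are joined with probability $\omega(v)\omega(w)$; there are no edges inside a part. Each list $L_v$ is a uniformly random $k$-subset of $[t]$. All choices are independent. The product form is symmetric, as an edge probability must be, and it reduces a set $Y\subseteq V\setminus V_j$ to one number: a vertex $w\in V_{j,i}$ expects $2^{-i}\omega(Y)$ neighbors in $Y$.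

This number replaces the distinction between rare and abundant. Call $Y$ \emph{$i$-light} if $\omega(Y)<2^i$ and \emph{$i$-heavy} otherwise. A vertex $w$ of level $i$ \emph{respects} $Y$ if $Y$ is $i$-light and $N(w)\cap Y=\emptyset$, or $Y$ is $i$-heavy and $|N(w)\cap Y|\ge2$. The cost of respecting a set is measured by
\[
h(x)=3\min(x,1/x)\quad(x>0),\qquad h(0)=0,
\]
which is small unless $x$ is of order $1$.

\begin{lemma}\label{lem:cost}
\begin{enumerate}
\item[(a)] If $w\in V_{j,i}$, $Y\subseteq V\setminus V_j$ and $x=2^{-i}\omega(Y)$, then $w$ respects $Y$ with probability at least $4^{-h(x)}$.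
\item[(b)] $\sum_{i\in\mathbb Z}h(a2^{-i})\le12$ for every $a\ge0$.
\item[(c)] If $x/2\le y\le2x$ then $h(y)\le2h(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $Z=|N(w)\cap Y|$ is a sum of independent indicators with probabilities $p_v=\omega(v)\omega(w)\le\frac14$ and $\sum_vp_v=x$.

Let $x<1$. The function $4^{-p}$ is convex and agrees with $1-p$ at $p=0$ and $p=\frac12$, so $1-p\ge4^{-p}$ on $[0,\frac12]$. Hence $\Pr(Z=0)=\prod_v(1-p_v)\ge4^{-x}\ge4^{-h(x)}$.

Let $x\ge1$. Since $\Pr(Z=0)\le e^{-x}$ and $1/(1-p_v)\le\frac43$,
\[
\Pr(Z\le1)=\Pr(Z=0)\Bigl(1+\sum_v\frac{p_v}{1-p_v}\Bigr)\le g:=\Bigl(1+\frac43x\Bigr)e^{-x}.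
\]
The derivative of $g$ in $x$ is $(\frac13-\frac43x)e^{-x}<0$, so $g\le\frac7{3e}<0.86$. The function $\ln(1-g)+2g\ln4$ is concave in $g$, vanishes at $0$, and at $0.86$ equals $\ln0.14+1.72\ln4>-1.97+2.38>0$; it is therefore nonnegative on $[0,0.86]$, that is, $1-g\ge4^{-2g}$. Using $1\le x$ and $x^2e^{-x}\le4e^{-2}$,
\[
2g\le\frac{14}3\,xe^{-x}\le\frac{14}3\cdot\frac{4e^{-2}}x\le\frac3x=h(x),
\]
and so $\Pr(Z\ge2)\ge1-g\ge4^{-h(x)}$.

(b) For $a>0$, the terms with $a2^{-i}\le1$ form a geometric series with ratio $\frac12$ and first term at most $3$, and so do the terms with $a2^{-i}>1$. Each series has sum at most $6$.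

(c) For $x>0$ we have $y\le2x$ and $1/y\le2/x$; for $x=0$ we have $y=0$.
\end{proof}

\subsection{Every request has many witnesses}

A union bound over all colorings is out of reach: there are up to $(k+1)^n$ of them, while a given coloring lacks a witness in $V_{j,i}$ with probability that is only exponentially small in $\lambda\le m$. As with the sets $P$ and $Q$ in Section~\ref{sec:bip}, we describe what a witness has to do by a bounded amount of data. A light color class has few vertices because weights are at least $2^{-\ell}$, and of a heavy class it suffices to keep a heavy subset. In both cases $s$ vertices will be enough.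

A \emph{request} is a tuple $(i,j,Y_1,\dots,Y_t,E)$ with $i\in[\ell]$, $j\in[r]$, pairwise disjoint sets $Y_1,\dots,Y_t\subseteq V\setminus V_j$ and a set $E\subseteq[t]$ such that
\[
|Y_c|\le s\ \ (c\in[t]),\qquad\sum_{c=1}^th\bigl(2^{-i}\omega(Y_c)\bigr)\le\frac{36t}\ell,\qquad|E|\le\frac tr .
\]
A vertex $w\in V_{j,i}$ \emph{answers} the request if $L_w\cap E=\emptyset$ and $w$ respects each of $Y_1,\dots,Y_t$.

\begin{lemma}\label{lem:requests}
Under the hypotheses of Proposition~\ref{prop:main}, with positive probability every request is answered by more than $ts$ vertices.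
\end{lemma}

\begin{proof}
Fix a request. Whether $w\in V_{j,i}$ answers it depends on $L_w$ and on the pairs joining $w$ to $V\setminus V_j$, so these events are independent for distinct $w\in V_{j,i}$. The hypothesis $\frac t{r(t-k)}<1$ gives $|E|\le t/r<t-k$, and
\[
\Pr(L_w\cap E=\emptyset)=\frac{\binom{t-|E|}k}{\binom tk}=\prod_{x=0}^{k-1}\Bigl(1-\frac{|E|}{t-x}\Bigr)\ge\rho .
\]
Since the $Y_c$ are disjoint, the events that $w$ respects $Y_c$ are independent, and by Lemma~\ref{lem:cost}(a) they all occur with probability at least $4^{-36t/\ell}$. So the number of vertices that answer the request has mean at least $\lambda$, and by \eqref{eq:chernoff} it is at most $\lambda/2$ with probability at most $e^{-\lambda/8}$. By \eqref{eq:cond}, $\lambda/2\ge ts$.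

An $n$-set has at most $(n+1)^s$ subsets of size at most $s$, so there are at most $r\ell\,2^t(n+1)^{ts}$ requests. As $r\ell\le n$ and $s\ge2$, the logarithm of this number is at most $(1+t+ts)\ln(n+1)\le2ts\ln(n+1)$, which is less than $\lambda/8$ by \eqref{eq:cond}. The union bound finishes the proof.
\end{proof}

\subsection{From a coloring to a request}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Fix a graph $G$ and lists as in Lemma~\ref{lem:requests}, and let $f$ be a partial coloring from the lists. We find $w$ such that $N[w]$ has no unique color. For $c\in[t]$ and $j\in[r]$ let $X^j_c=f^{-1}(c)\setminus V_j$, the part of the color class that a vertex of $V_j$ can see, and let $\mu_c=\omega(f^{-1}(c))$.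

\emph{Truncation.} If $\omega(X^j_c)\le2^\ell$ put $Y^j_c=X^j_c$. Otherwise let $Y^j_c$ be an inclusion-minimal subset of $X^j_c$ of weight at least $2^\ell$; removing a vertex lowers the weight by at most $\frac12$, so its weight is less than $2^\ell+\frac12$. Let $y^j_c=\omega(Y^j_c)$. In both cases $|Y^j_c|\le2^\ell y_c^j\le2^\ell(2^\ell+\frac12)\le s$. For every $i\le\ell$, the set $Y^j_c$ is $i$-heavy if and only if $X^j_c$ is, and $Y^j_c=X^j_c$ if they are $i$-light.

\emph{Choice of the level.} The sets of light colors depend on the level, and the part $j$ will be chosen by comparing these sets. So the level must be chosen first, and it must be cheap for all parts at once. This is possible because all parts but one see nearly the same weight of a color. Fix $c$, let $j_0$ maximize $\omega(f^{-1}(c)\cap V_j)$, and put $z=\min(\mu_c,2^\ell)$. For $j\ne j_0$ we have $\omega(f^{-1}(c)\cap V_j)\le\mu_c/2$, so $\mu_c/2\le\omega(X^j_c)\le\mu_c$. If $Y^j_c=X^j_c$ has weight at most $2^\ell$, this gives $z/2\le y^j_c\le z$. Otherwise $z=2^\ell$ and $z\le y^j_c\le2z$. By Lemma~\ref{lem:cost}(c) and (b),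
\[
\sum_{i=1}^\ell\max_jh(y^j_c2^{-i})\le\sum_{i=1}^\ell\Bigl(2h(z2^{-i})+h(y^{j_0}_c2^{-i})\Bigr)\le24+12=36 .
\]
Summing over $c\in[t]$ and averaging over $i$, we find $i\in[\ell]$ with $\sum_c\max_jh(y^j_c2^{-i})\le36t/\ell$. Fix this $i$; then $\sum_ch(y^j_c2^{-i})\le36t/\ell$ for every $j$.

\emph{Choice of the part.} Let $E_j$ be the set of colors $c$ for which $X^j_c$ is $i$-light, let $F$ be the set of colors that lie in $E_j$ for at least two values of $j$, and let $E'_j=E_j\setminus F$. The $r$ sets $E'_j\subseteq[t]$ are pairwise disjoint, so $|E'_j|\le t/r$ for some $j$; fix it. If $c\in E_{j'}\cap E_{j''}$ with $j'\ne j''$, then $f^{-1}(c)=X^{j'}_c\cup X^{j''}_c$, so $\mu_c<2^{i+1}\le2^{\ell+1}$ and fewer than $2^\ell2^{\ell+1}=s$ vertices have color $c$. Hence at most $ts$ vertices have a color in $F$.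

\emph{The witness.} The tuple $(i,j,Y^j_1,\dots,Y^j_t,E'_j)$ is a request. More than $ts$ vertices answer it, so one of them, $w\in V_{j,i}$, is uncolored or has $f(w)\notin F$. Since $N(w)\subseteq V\setminus V_j$, the neighbors of $w$ of color $c$ lie in $X^j_c$. For $c\in E_j$ the set $Y^j_c=X^j_c$ is $i$-light, so $c$ does not occur in $N(w)$. For $c\notin E_j$ the set $Y^j_c$ is $i$-heavy, so $c$ occurs at least twice in $N(w)$. If $w$ is colored, then $f(w)\in L_w$ gives $f(w)\notin E'_j$, and with $f(w)\notin F$ we get $f(w)\notin E_j$, so $f(w)$ occurs at least twice in $N(w)$. Thus $N[w]$ has no unique color, and $f$ is not a $\mathrm{CN}^*$-coloring.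
\end{proof}

\section{Sharp constants and growing chromatic number}\label{sec:params}

Both proofs take $\ell$ to be a small multiple of $\log_2m$, so that $s$ is a small power of $m$. For fixed $r$ we have $t=O(\log m)$, and the neighborhood factor is then a constant.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(a) Let $0<\varepsilon<1$ and let $A\ge3$ be an integer. Put $\beta_{r,A}=-\ln\bigl(1-\frac A{r(A-1)}\bigr)$. This is finite because $\frac A{r(A-1)}\le\frac34$, and $\beta_{r,A}\to\beta_r$ as $A\to\infty$. For large $m$ set
\[
k=\Bigl\lfloor\frac{(1-\varepsilon)\ln m}{\beta_{r,A}}\Bigr\rfloor\ge1,\qquad t=Ak,\qquad\ell=\Bigl\lceil\frac\varepsilon4\log_2m\Bigr\rceil .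
\]
Then $\frac t{r(t-k)}=\frac A{r(A-1)}<1$ and $\rho=e^{-\beta_{r,A}k}\ge m^{-(1-\varepsilon)}$. Also $t/\ell\le4A/(\varepsilon\beta_{r,A})$, a constant, and $s\le2^{3+(\varepsilon/2)\log_2m}=8m^{\varepsilon/2}$. So, with $r,\varepsilon,A$ fixed, $\lambda=\Omega(m^\varepsilon)$ while the right side of \eqref{eq:cond} is $O(m^{\varepsilon/2}\ln^2m)$, and \eqref{eq:cond} holds for large $m$. Proposition~\ref{prop:main} gives an $r$-partite graph on $n=r\ell m$ vertices with $\mathrm{ch}^*_{\mathrm{CN}}\ge k+1>(1-\varepsilon)\ln m/\beta_{r,A}$, and $\ln m/\ln n\to1$ as $m\to\infty$.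

For each $a\ge2$ take $\varepsilon=1/a$, $A=a+1$, and $m$ so large that the above applies, $n\ge a$ and $\ln m\ge(1-1/a)\ln n$. The resulting graphs satisfy
\begin{equation}\label{eq:lowersharp}
\mathrm{ch}_{\mathrm{CN}}\ge\mathrm{ch}^*_{\mathrm{CN}}\ge\Bigl(1-\frac1a\Bigr)^2\frac{\ln n}{\beta_{r,a+1}}=(1-o(1))\frac{\ln n}{\beta_r}.
\end{equation}
They are $r$-partite, so $\chi^*_{\mathrm{CN}}\le\chi_{\mathrm{CN}}\le r$. If $\chi^*_{\mathrm{CN}}=r'<r$, Lemma~\ref{lem:upper} gives $\mathrm{ch}^*_{\mathrm{CN}}=1$ when $r'=1$ and $\mathrm{ch}^*_{\mathrm{CN}}\le\ln n/\beta_{r'}+1\le\ln n/\beta_{r-1}+1$ when $r'\ge2$. Both contradict \eqref{eq:lowersharp} for large $a$, since $1/\beta_{r-1}<1/\beta_r$ when $r\ge3$. After discarding finitely many graphs, $\chi_{\mathrm{CN}}=\chi^*_{\mathrm{CN}}=r$. Now Lemma~\ref{lem:upper} gives $\mathrm{ch}_{\mathrm{CN}}\le\ln n/\beta_r+1$, which matches \eqref{eq:lowersharp}, and $\mathrm{ch}^*_{\mathrm{CN}}\le\ln\nu^*_{\mathrm{CN}}/\beta_r+1$, which with \eqref{eq:lowersharp} and $\nu^*_{\mathrm{CN}}\le n$ gives $\ln\nu^*_{\mathrm{CN}}=(1+o(1))\ln n$. Passing to $B(G)$ preserves $\chi$ and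 $\mathrm{ch}$ and doubles $n$ and $\nu^*$ by Lemma~\ref{lem:double}, which changes the logarithms by $\ln2$. Every graph with $\chi_X=r$ has $\mathrm{ch}_X\le\ln n/\beta_r+1$ by Lemma~\ref{lem:upper}, so $1/\beta_r$ cannot be replaced by a larger value.

(b) Let $0<c<1$. By \eqref{eq:beta} there is $r$ with $1/(r\beta_r)>c$. Along the sequence in (a), or along the graphs $B(G)$ for the open variants, $\nu_X\to\infty$ and $\mathrm{ch}_X/(r\ln\nu_X+1)\to1/(r\beta_r)$, so a tail of the sequence consists of $c$-tight graphs. If $c\ge1$, then by \eqref{eq:strict} no graph with $\nu_X\ge2$ is $c$-tight for $X$, so $c$ is not admissible.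
\end{proof}

When $r$ grows, $t$ is of order $r\log m$ and the neighborhood factor becomes $4^{-O(r)}$. It remains a small power of $1/m$ as long as $r\le\log_2m$, and this is where the range in Theorem~\ref{thm:grow} comes from.

\begin{proof}[Proof of Theorem~\ref{thm:grow}]
Let $\eta=10^{-4}$, $k=\lfloor\eta r\log_2m\rfloor$, $t=3k$, $\ell=\lceil\frac1{12}\log_2m\rceil$ and $n=r\ell m$. For $m$ larger than an absolute constant, $k\ge1$ and $m\le n\le m^2$, the latter because $r\ell\le(\log_2m)^2\le m$. Here $\frac t{r(t-k)}=\frac3{2r}\le\frac34$. The convex function $4^{-4x/3}$ agrees with $1-x$ at $x=0$ and $x=\frac34$, so $1-x\ge4^{-4x/3}$ on $[0,\frac34]$, and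
\[
\rho=\Bigl(1-\frac3{2r}\Bigr)^k\ge4^{-2k/r}\ge4^{-2\eta\log_2m}=m^{-4\eta}.
\]
Next, $t/\ell\le36\eta r\le36\eta\log_2m$, so $4^{-36t/\ell}\ge4^{-1296\eta\log_2m}=m^{-2592\eta}$. Hence $\lambda\ge m^{1-2596\eta}\ge m^{0.74}$. On the other side $t\le(\log_2m)^2$, $s\le8m^{1/6}$ and $\ln(n+1)\le3\ln m$, so the right side of \eqref{eq:cond} is $O(m^{1/6}\log^3m)$ uniformly in $r$. Thus \eqref{eq:cond} holds for $m\ge m_0$, and Proposition~\ref{prop:main} gives an $r$-partite graph $G$ with
\[
\mathrm{ch}^*_{\mathrm{CN}}(G)\ge k+1>\eta r\log_2m\ge\eta r\ln m\ge c\,r\ln n,\qquad c=\frac\eta2=5\cdot10^{-5}.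
\]
We have $\chi^*_{\mathrm{CN}}\le\chi_{\mathrm{CN}}\le\chi(G)\le r$. Proposition~\ref{prop:known} gives $cr\ln n\le\chi^*_{\mathrm{CN}}\ln n+1$, so $\chi^*_{\mathrm{CN}}\ge cr-1/\ln n$. Enlarge $m_0$ so that $\ln m_0\ge1/c$; then $1/\ln n\le c\le cr/2$ and $\chi^*_{\mathrm{CN}}\ge\frac c2r$.

For $G$ and a closed variant, or $B(G)$ and an open variant, Lemma~\ref{lem:double} gives $\chi_X\le r$, $\nu_X\le2n$ and $\mathrm{ch}_X\ge cr\ln n$. Since $r\ln(2n)+1\le3r\ln n$, the graph is $c'$-tight with $c'=c/3$.
\end{proof}

In these examples $\nu_X\to\infty$ as $m\to\infty$, because $cr\ln n\le r\ln\nu_X+1$ gives $\ln\nu_X\ge c\ln n-\frac12$.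

\section{Closed neighborhoods: lists of size $O(\ln^2n)$ suffice}\label{sec:closed}

A vertex of degree $O(\ln n)$ can make its own color unique by greedy proper coloring. For a vertex $u$ of large degree we select a random subset $S_u$ of $N[u]$ of size $\Theta(\ln n)$, color it with colors that do not occur on the rest of $N[u]$, and show that random choices from $\Theta(\ln n)$ colors leave one of them unique on $S_u$. The sampling rate must be about $\ln n/|N[u]|$, so each of the $O(\ln n)$ dyadic ranges of degrees needs its own sample and its own reserved colors. This accounts for the two logarithms. Since lists are arbitrary, colors are reserved by a random splitting as in Lemma~\ref{lem:upper}.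

\begin{proof}[Proof of Theorem~\ref{thm:closed}]
Let $\Lambda=\ln n\ge\ln2$, $C=50000$, and let a $k$-assignment with $k=\lceil C\Lambda^2\rceil$ be given. Let $2^{i_0}$ be the least power of two that is at least $320\Lambda$; then $i_0\ge1$ and $2^{i_0}<640\Lambda$. Let $i_1=\lfloor\log_2n\rfloor$ and $I=\{i:i_0\le i\le i_1\}$, possibly empty. A vertex $v$ is \emph{low} if $|N[v]|<2^{i_0}$ and \emph{high} otherwise; this is its \emph{status}. A high vertex $u$ has \emph{level} $i\in I$ defined by $2^i\le|N[u]|<2^{i+1}$.

\emph{Samples.} Choose labels $\tau(v)$ independently, with $\tau(v)=i$ with probability $80\Lambda2^{-i}$ for $i\in I$ and $\tau(v)=0$ otherwise; the probabilities for $i\in I$ sum to at most $160\Lambda2^{-i_0}\le\frac12$. For a high vertex $u$ of level $i$ let $S_u=N[u]\cap\tau^{-1}(i)$. Its expected size lies in $[80\Lambda,160\Lambda]$, so \eqref{eq:chernoff} with $a=80\Lambda$ and $b=160\Lambda$ gives $\Pr(|S_u|\notin[40\Lambda,320\Lambda])\le n^{-10}+n^{-53}$. Since $n(n^{-10}+n^{-53})<1$, we can fix $\tau$ with $40\Lambda\le|S_u|\le320\Lambda$ for all high $u$.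

\emph{Types of colors.} Let $T=(\{0\}\cup I)\times\{\text{low},\text{high}\}$. As $i_0\ge1$, $|T|\le2(\log_2n+1)\le4\log_2n\le6\Lambda$. Give each color an independent uniform type in $T$. A list contains on average $k/|T|\ge C\Lambda/6$ colors of a given type, so by \eqref{eq:chernoff} it contains fewer than $C\Lambda/12$ with probability at most $e^{-C\Lambda/48}=n^{-C/48}$. Since $6\Lambda n\cdot n^{-C/48}<1$, we can fix types such that every list has at least $C\Lambda/12$ colors of every type.

\emph{Coloring.} Order the vertices. Color each $v$ in turn with a uniformly random color among the colors of $L_v$ of type $(\tau(v),\text{status of }v)$, excluding, if $v$ is low, the colors of its earlier low neighbors. Fewer than $640\Lambda$ colors are excluded, so, given the past, each choice is uniform on a set of at least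
\[
\kappa=(C/12-640)\Lambda>3526\Lambda>1280e\Lambda
\]
colors.

\emph{Low vertices.} Two adjacent low vertices get different colors, because the later one avoids the color of the earlier one. A high vertex may have too many low neighbors to avoid their colors, and this is the purpose of the second coordinate of the type: a low and a high vertex never share a color. So the color of a low vertex $v$ is unique in $N[v]$.

\emph{High vertices.} Let $u$ be high of level $i$ and $x=|S_u|$. A color whose type has first coordinate $i$ is used only on vertices with label $i$, so within $N[u]$ the colors used on $S_u$ occur only on $S_u$. If $N[u]$ has no unique color, each color on $S_u$ occurs there at least twice, so at most $x/2$ colors occur on $S_u$, and at least $x/2$ vertices of $S_u$ repeat the color of an earlier vertex of $S_u$. Given the past, a vertex repeats with probability at most $x/\kappa<1$. Hence all vertices of a fixed set $R\subseteq S_u$ with $|R|\ge x/2$ repeat with probability at most $(x/\kappa)^{x/2}$, and there are at most $2^x$ sets $R$. Since $4x/\kappa\le1280\Lambda/\kappa\le1/e$ and $x/2\ge20\Lambda$,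 the probability that $N[u]$ has no unique color is at most
\[
2^x\Bigl(\frac x\kappa\Bigr)^{x/2}=\Bigl(\frac{4x}\kappa\Bigr)^{x/2}\le e^{-20\Lambda}<\frac1n .
\]
By the union bound over high vertices, some outcome is a $\mathrm{CN}$-coloring, and $\mathrm{ch}_{\mathrm{CN}}(G)\le k\le C\Lambda^2+1$.

If $G$ is $c$-tight for $\mathrm{CN}$, then $c\,\chi_{\mathrm{CN}}\ln n\le C\ln^2n+1$, so $\chi_{\mathrm{CN}}=O_c(\ln n)$. The graphs of Theorem~\ref{thm:grow} with $r=\lfloor\log_2m\rfloor$ have $\chi_{\mathrm{CN}}\ge\frac c2r=\Omega(\ln n)$, as $n\le m^2$, so they reach this order.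
\end{proof}

\section{Open neighborhoods: polynomially many colors}\label{sec:open}

For open neighborhoods, Example~\ref{ex:subdiv} imports lower bounds for proper list coloring. Let $K_{m*r}$ be the complete $r$-partite graph with parts of size $m$. Alon \cite{Alon} proved that there is an absolute constant $c_1>0$ with $\mathrm{ch}(K_{m*r})\ge c_1r\ln m$ for all $m,r\ge2$. The upper bound in (b) is a two-phase greedy algorithm: a few vertices that lie in many neighborhoods receive private colors, and afterwards every vertex lies in few neighborhoods that still need care.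

\begin{proof}[Proof of Theorem~\ref{thm:open}]
(a) Let $H=S(K_{m*r})$. It has $n=2mr+\binom r2m^2\le2mr+\frac12m^2r^2\le m^2r^2$ vertices, since $mr\ge4$. By Example~\ref{ex:subdiv}, $\chi_{\mathrm{ON}}(H)=\chi^*_{\mathrm{ON}}(H)=r$ and $\mathrm{ch}^*_{\mathrm{ON}}(H)\ge\mathrm{ch}(K_{m*r})\ge c_1r\ln m$. The hypothesis $m\ge r^\varepsilon$ makes $\ln m$ comparable to $\ln n$: it gives $\ln r\le\frac1\varepsilon\ln m$, so $\ln n\le2\ln m+2\ln r\le(2+2/\varepsilon)\ln m$. Take $c_\varepsilon=c_1\varepsilon/(2+2\varepsilon)$. If $m=\max(2,\lceil r^\varepsilon\rceil)$ then $r^\varepsilon\le m\le2r^\varepsilon$, and $\frac14r^{2+2\varepsilon}\le\binom r2m^2\le n\le4r^{2+2\varepsilon}$.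

(b) Let $d=\lceil\sqrt n\rceil$ and let all lists have size $\lfloor\sqrt n\rfloor+d$. Consider the $n$ sets $N(v)$, indexed by $v\in V(G)$, and call all of them \emph{open} at the start.

\emph{Phase 1.} While some vertex $u$ lies in at least $d$ open sets, color $u$ from its current list, delete this color from all other lists, and declare all sets containing $u$ \emph{settled}. A colored vertex lies in no open set, so no vertex is chosen twice. Each step settles at least $d$ sets, so there are at most $n/d\le\sqrt n$, hence at most $\lfloor\sqrt n\rfloor$, steps, and every uncolored vertex always has at least $d$ colors left. A color used in this phase is used on one vertex only, now and later, so it stays unique in the sets that it settled.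

\emph{Phase 2.} Now each uncolored vertex lies in at most $d-1$ open sets, and open sets contain no colored vertex. Color the remaining vertices one by one from their current lists, keeping the invariant that every open set with a colored vertex has a unique color. To color $v$, select one unique color from each open set that contains $v$ and a colored vertex, and give $v$ a color different from these at most $d-1$ colors. The selected colors stay unique, and in an open set where $v$ is the first colored vertex its color is unique. At the end all vertices are colored. Since $G$ has no isolated vertices, every open set is nonempty and so has a unique color by the invariant.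

If $G$ is $c$-tight for $\mathrm{ON}$, then $c\,\chi_{\mathrm{ON}}\ln n\le2\sqrt n+1$, so $\chi_{\mathrm{ON}}=O_c(\sqrt n/\ln n)$.
\end{proof}

The graphs $H$ in (a) are $\frac12c_\varepsilon$-tight for $\mathrm{ON}$ and $\mathrm{ON}^*$, because $r\ln\nu_X+1\le2r\ln n$, and $\nu_X(H)\ge mr$ by Example~\ref{ex:subdiv}.

\begin{remark}\label{rem:partial}
The limitations on $\chi_X$ in Theorems~\ref{thm:closed} and~\ref{thm:open}(b) concern the total variants, where $\nu_X=n$. For the partial variants the same upper bounds on the choice number hold, but they give only $\chi^*_{\mathrm{CN}}\ln\nu^*_{\mathrm{CN}}=O_c(\ln^2n)$ and $\chi^*_{\mathrm{ON}}\ln\nu^*_{\mathrm{ON}}=O_c(\sqrt n)$ for $c$-tight graphs. One cannot replace $\ln\nu_X$ by $\ln n$ in this deduction, since $\nu_X$ can be far smaller than $n$: for the star $K_{1,n-1}$, coloring the center alone gives $\nu^*_{\mathrm{CN}}=1$, and coloring the center and one leaf with the same color gives $\nu^*_{\mathrm{ON}}\le2$.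
\end{remark}

\begin{thebibliography}{9}

\bibitem{Alon}
N.~Alon, \emph{Choice numbers of graphs: a probabilistic approach}, Combin. Probab. Comput. \textbf{1} (1992), 107--114.

\bibitem{GM}
Shiwali Gupta and Rogers Mathew, \emph{Bounds and Hardness Results for Conflict-free Choosability}, arXiv:2409.12672 (2024).

\end{thebibliography}
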